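\title{Countable groups coarsely equivalent to abelian groups}

\begin{abstract}
We prove that every countable group that is coarsely equivalent to an abelian group is locally abelian-by-finite, which answers a question of Banakh, Higes and Zarichinyy. More generally, a coarse retract of a countable locally abelian-by-finite group is locally abelian-by-finite. The proof averages the coarse maps into cocycles with values in a Hilbert space and compares two estimates for the length of the conjugates $x^ty^sx^{-t}$ in a nilpotent group. We also characterize the groups that are coarsely equivalent to abelian groups algebraically: they are the countable locally abelian-by-finite groups in which every element has a virtual centralizer of finite index, and each of them admits a bijective coarse equivalence onto an abelian group.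
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Coarse geometry of countable groups}

A map $f:X\to Y$ between metric spaces is \emph{bornologous} if for every $\delta<\infty$ the quantity
\[
\omega_f(\delta)=\sup\{\operatorname{diam}f(Z): Z\subset X,\ \operatorname{diam}Z\le\delta\}
\]
is finite. The spaces $X$ and $Y$ are \emph{coarsely equivalent} if there are bornologous maps $f:X\to Y$ and $p:Y\to X$ such that $\operatorname{dist}(pf(x),x)$ and $\operatorname{dist}(fp(y),y)$ are bounded, uniformly in $x\in X$ and $y\in Y$. A bornologous map $f$ is a \emph{coarse embedding} if $\operatorname{dist}(f(x),f(x'))\to\infty$ as $\operatorname{dist}(x,x')\to\infty$.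

A metric is \emph{proper} if all closed balls are compact. Every countable group admits a proper left-invariant metric, and for any two such metrics the identity map is a coarse equivalence; a countable group is always regarded as a metric space in this way. Its balls are finite. Indeed, a proper metric is complete, so by the Baire category theorem the countable group has an isolated point, by homogeneity it is discrete, and compact discrete sets are finite. This turns the definitions into finiteness conditions. For a map $f:G\to A$ of countable groups and $s\in G$ put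
\[
\Sigma_f(s)=\{f(x)^{-1}f(xs): x\in G\}\subset A .
\]

\begin{lemma}\label{lem:sigma}
A map $f:G\to A$ of countable groups is bornologous if and only if $\Sigma_f(s)$ is finite for every $s\in G$. A map $\iota:G\to G$ satisfies $\sup_x\operatorname{dist}(\iota(x),x)<\infty$ if and only if $\{x^{-1}\iota(x):x\in G\}$ is finite.
\end{lemma}

\begin{proof}
If $f$ is bornologous, then $\Sigma_f(s)$ lies in the finite ball of radius $\omega_f(\operatorname{dist}(1,s))$ about $1$, because $\operatorname{dist}(x,xs)=\operatorname{dist}(1,s)$. Conversely, if $\operatorname{dist}(x,x')\le\delta$, then $f(x)^{-1}f(x')$ lies in the union of the sets $\Sigma_f(s)$ over the finitely many $s$ with $\operatorname{dist}(1,s)\le\delta$. The second claim holds because $\operatorname{dist}(x,\iota(x))=\operatorname{dist}(1,x^{-1}\iota(x))$.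
\end{proof}

Thus a bornologous map sends each step $x\mapsto xs$ to one of finitely many steps, with no uniformity in $s$.

\subsection*{The problem}

Let $\mathcal A_c$ be the class of countable groups that are coarsely equivalent to countable abelian groups. How close to abelian must a group in $\mathcal A_c$ be? A group is \emph{abelian-by-finite} if it has an abelian subgroup of finite index, and \emph{locally abelian-by-finite} if each of its finitely generated subgroups is abelian-by-finite; the terms \emph{nilpotent-by-finite} and \emph{locally nilpotent-by-finite} are defined in the same way. Passing to a subgroup of finite index does not change the coarse type, so nothing better than ``abelian-by-finite'' can be expected. The word ``locally'' cannot be avoided either.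

\begin{example}\label{ex:S3}
Let $G=\bigoplus_{\mathbb N}S_3$ and $A=\bigoplus_{\mathbb N}\mathbb Z/6$, and let $f:G\to A$ apply in each coordinate a fixed bijection $S_3\to\mathbb Z/6$ that sends $1$ to $0$. If $s\in S_3^n$, then $\Sigma_f(s)\subset(\mathbb Z/6)^n$ is finite, and the same holds for $f^{-1}$. So $G\in\mathcal A_c$. But $G$ is not abelian-by-finite: an abelian subgroup of $S_3^n$ projects to an abelian subgroup of each factor, so its index is at least $2^n$.
\end{example}

A countable group $G$ is \emph{undistorted} if it is a union $G=\bigcup_{n}G_n$ of finitely generated subgroups $G_0\le G_1\le\cdots$ such that each inclusion $G_n\to G_{n+1}$ is a quasi-isometric embedding for the word metrics (recalled in Section~\ref{sec:euclid}). Three known results frame the question. A countable group that coarsely embeds into a countable abelian group is locally nilpotent-by-finite. A group $G\in\mathcal A_c$ is locally abelian-by-finite if and only if it is undistorted. A group $G\in\mathcal A_c$ of finite asymptotic dimension is locally abelian-by-finite. The following problem is posed in \cite{BHZ}.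

\medskip
\noindent\textbf{Problem.} \emph{Is each group $G\in\mathcal A_c$ locally abelian-by-finite (equivalently, undistorted)?}
\medskip

These results suggest the answer yes, but they also show where the difficulty lies. Let $f:G\to A$ be a coarse equivalence with coarse inverse $p$, and let $H\le G$ be finitely generated. Then $f|_H$ is a coarse embedding into a finitely generated abelian subgroup $B$ of $A$. This alone does not make $H$ abelian-by-finite: the discrete Heisenberg group coarsely embeds into some $\mathbb Z^m$ (Remark~\ref{rem:assouad}). One has to use $p$, and $p$ maps $B$ not into $H$ but into a larger finitely generated subgroup $K$, in which $H$ may be distorted. The metric information about $H$ concerns the word metric of $K$. A counterexample would be a group in which the noncommutativity of each finitely generated subgroup is hidden by distortion in the larger ones.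

\subsection*{Results}

The answer is yes, and only one of the two compositions has to be controlled. A countable group $G$ is a \emph{coarse retract} of a countable group $A$ if there are bornologous maps $f:G\to A$ and $p:A\to G$ with $\sup_{x\in G}\operatorname{dist}(pf(x),x)<\infty$; nothing is required of $fp$. If $G$ and $A$ are coarsely equivalent, each is a coarse retract of the other.

\begin{theorem}\label{thm:main}
If a countable group $G$ is a coarse retract of a countable locally abelian-by-finite group $A$ (for example, of an abelian group), then $G$ is locally abelian-by-finite. In particular, every $G\in\mathcal A_c$ is locally abelian-by-finite, hence undistorted.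
\end{theorem}

So the class of countable locally abelian-by-finite groups is closed under coarse retracts, and in particular under coarse equivalence. It is strictly larger than $\mathcal A_c$, and our second theorem, which is not needed for the first, says what is missing. The \emph{virtual centralizer} of $h\in G$ is
\[
VC_G(h)=\{g\in G: gh^k=h^kg\ \text{ for some }k\ge1\}.
\]
It is a subgroup: elements that commute with $h^k$ and with $h^l$, respectively, both commute with $h^{kl}$.

\begin{theorem}\label{thm:char}
For a countable group $G$ the following are equivalent: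
\begin{enumerate}
\item[(i)] $G\in\mathcal A_c$;
\item[(ii)] $G$ is a coarse retract of a countable abelian group;
\item[(iii)] $G$ is locally abelian-by-finite and $VC_G(h)$ has finite index in $G$ for every $h\in G$.
\end{enumerate}
In case \textup{(iii)} there is even a bijective coarse equivalence from $G$ to an abelian group.
\end{theorem}

\begin{example}\label{ex:perm}
Let $G=\mathbb Z^{(\mathbb N)}\rtimes\operatorname{Sym}_{\mathrm{fin}}(\mathbb N)$, where the finitely supported permutations permute the basis $e_1,e_2,\dots$ of $\mathbb Z^{(\mathbb N)}$. It is the union of the groups $\mathbb Z^n\rtimes S_n$, so it is locally abelian-by-finite. An element with permutation part $\sigma$ conjugates $ke_1$ to $ke_{\sigma(1)}$, so $VC_G(e_1)=\mathbb Z^{(\mathbb N)}\rtimes\operatorname{Stab}(1)$ has infinite index. By Theorem~\ref{thm:char}, $G\notin\mathcal A_c$.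
\end{example}

The proofs do not use the three results quoted above. Section~\ref{sec:euclid} extracts from a coarse retraction a map of $H$ to $\mathbb R^m$ that is a quasi-isometric embedding for the word metrics of all large $K$ at once. Section~\ref{sec:heis} contains the analytic core and settles the case of the Heisenberg group. Section~\ref{sec:lie} attaches one Lie algebra to $G$; it tells us where noncommutativity survives all distortion, and Theorem~\ref{thm:main} follows in Section~\ref{sec:proof1}. Sections~\ref{sec:orbits} and~\ref{sec:bijection} prove Theorem~\ref{thm:char}.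

\section{Euclidean models of finitely generated subgroups}\label{sec:euclid}

For a finitely generated group $L$ we write $|\cdot|_L$ for the word length with respect to a finite symmetric generating set and $d_L(x,x')=|x^{-1}x'|_L$ for the word metric; another generating set changes them by bounded factors. The letters $C,c,\dots$ denote positive constants that may change from line to line. A map $\psi:X\to Y$ is a \emph{quasi-isometric embedding} if $C^{-1}\operatorname{dist}(x,x')-C\le\operatorname{dist}(\psi(x),\psi(x'))\le C\operatorname{dist}(x,x')+C$ for all $x,x'$. Distinct points are at $d_L$-distance at least $1$, so an upper bound $C\,d_L(x,x')+C$ for a quantity that vanishes when $x=x'$ improves to $2C\,d_L(x,x')$; we absorb additive constants in this way. If $L'\le L$ are finitely generated, then always $|g|_L\le C|g|_{L'}$ on $L'$, and $L'$ is \emph{undistorted} in $L$, that is, the inclusion is a quasi-isometric embedding, exactly when also $|g|_{L'}\le C|g|_L$ on $L'$. A subgroup of finite index in a finitely generated group is finitely generated and undistorted.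

\begin{lemma}\label{lem:abf}
Let $B$ be a finitely generated abelian-by-finite group.
\begin{enumerate}
\item[(a)] $B$ has a normal subgroup $\Lambda\cong\mathbb Z^m$ of finite index.
\item[(b)] There is a quasi-isometric embedding $\psi:(B,d_B)\to\mathbb R^m$.
\item[(c)] Every finitely generated subgroup $B'$ of $B$ is undistorted in $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An abelian subgroup of finite index is finitely generated, so it contains a copy of some $\mathbb Z^m$ with finite index. The intersection $\Lambda$ of the finitely many conjugates of this copy is normal in $B$ and has finite index in $\mathbb Z^m$, so $\Lambda\cong\mathbb Z^m$.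

(b) Write each $b\in B$ as $b=\lambda\tau$ with $\lambda\in\Lambda$ and $\tau$ in a finite transversal, and let $\psi(b)=\lambda\in\mathbb Z^m\subset\mathbb R^m$. Then $d_B(b,\lambda)=|\tau|_B$ is bounded, and on $\Lambda$ the metrics $d_B$, $d_\Lambda$ and the Euclidean metric are comparable.

(c) The group $\Lambda'=B'\cap\Lambda$ has finite index in $B'$. A basis of $\Lambda'$ is linearly independent in $\mathbb R^m$, and on its span the $\ell^1$-norm for this basis is comparable with the $\ell^1$-norm of $\mathbb R^m$; so $|\lambda|_{\Lambda'}\le C|\lambda|_\Lambda$ on $\Lambda'$. For $b=\lambda\tau\in B'$ with $\lambda\in\Lambda'$ and $\tau$ in a finite transversal of $\Lambda'$ in $B'$ we get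
\[
|b|_{B'}\le C|\lambda|_{\Lambda'}+C\le C|\lambda|_\Lambda+C\le C|\lambda|_B+C\le C|b|_B+C.\qedhere
\]
\end{proof}

On finitely generated subgroups, bornologous maps are Lipschitz.

\begin{lemma}\label{lem:lip}
Let $f:G\to A$ be a bornologous map of countable groups, let $L\le G$ be generated by a finite symmetric set $S$, and let $B\le A$ be a finitely generated subgroup that contains $f(1)$ and the sets $\Sigma_f(s)$, $s\in S$. Then $f(L)\subset B$ and $d_B(f(x),f(x'))\le C\,d_L(x,x')$ for $x,x'\in L$.
\end{lemma}

\begin{proof}
For $x\in L$ and $s\in S$ we have $f(xs)\in f(x)\Sigma_f(s)$. Induction on word length, starting from $f(1)\in B$, gives $f(L)\subset B$, and each step $x\mapsto xs$ moves $f(x)$ by at most $C=\max\{|b|_B: b\in\Sigma_f(s),\ s\in S\}$, which is finite by Lemma~\ref{lem:sigma}.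
\end{proof}

The next proposition is all that Theorem~\ref{thm:main} uses of the hypothesis. The order of its quantifiers matters: $m$ and $\varphi$ are fixed before $K$ is chosen. For an abelian group $A$ put $A_{\mathbb R}=A\otimes\mathbb R$; the kernel of $A\to A_{\mathbb R}$ is the torsion subgroup, and elements of $A$ that are independent over $\mathbb Z$ have images that are independent over $\mathbb R$.

\begin{proposition}\label{prop:model}
Let $G$ be a coarse retract, by means of $f$ and $p$, of a locally abelian-by-finite group $A$, and let $H\le G$ be finitely generated. There are a finitely generated group $K_0$ with $H\le K_0\le G$, an integer $m$ and a map $\varphi:H\to\mathbb R^m$ such that for every finitely generated $K$ with $K_0\le K\le G$ there is $C\ge1$ with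
\begin{equation}\label{eq:model}
C^{-1}d_K(h,h')-C\le\|\varphi(h)-\varphi(h')\|\le C\,d_K(h,h')\qquad(h,h'\in H).
\end{equation}
If $A$ is abelian, then \eqref{eq:model} also holds for $\varphi=\bar f|_H$, where $\bar f$ is the composition $G\to A\to A_{\mathbb R}$ and $A_{\mathbb R}$ carries any fixed Euclidean norm; here $\bar f(H)$ lies in a finite-dimensional subspace.
\end{proposition}

\begin{proof}
Let $S$ be a finite symmetric generating set of $H$, and let $B\le A$ be generated by $f(1)$ and the finite sets $\Sigma_f(s)$, $s\in S$. By Lemma~\ref{lem:lip}, $f(H)\subset B$. The group $B$ is finitely generated, hence abelian-by-finite; let $\psi:B\to\mathbb R^m$ be as in Lemma~\ref{lem:abf}(b) and put $\varphi=\psi\circ f|_H$. If $A$ is abelian, we may take for $\psi$ the restriction of $A\to A_{\mathbb R}$: it kills the finite factor of $B\cong\mathbb Z^m\times(\text{finite})$ and sends a basis of $\mathbb Z^m$ to a basis of an $m$-dimensional subspace, on which all norms are comparable.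

Let $T$ be a finite symmetric generating set of $B$, and let $\Omega=\{x^{-1}pf(x):x\in G\}$, a finite set by Lemma~\ref{lem:sigma}. Let $K_0$ be generated by $H$, $\Omega$, $p(1)$ and the sets $\Sigma_p(b)$, $b\in T$. Fix a finitely generated $K$ with $K_0\le K\le G$. As $\psi$ is a quasi-isometric embedding, it suffices to compare $d_K(h,h')$ with $d_B(f(h),f(h'))$.

\emph{Lower bound.} Lemma~\ref{lem:lip}, applied to $p$, gives $p(B)\subset K$ and $d_K(p(b),p(b'))\le C\,d_B(b,b')$. Also $d_K(h,pf(h))\le C$, since $h^{-1}pf(h)\in\Omega\subset K$. Therefore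
\[
d_K(h,h')\le d_K(pf(h),pf(h'))+2C\le C\,d_B(f(h),f(h'))+2C .
\]

\emph{Upper bound.} Let $B_K\le A$ be generated by $B$ and the sets $\Sigma_f(s)$ with $s$ in a finite symmetric generating set of $K$. By Lemma~\ref{lem:lip}, $d_{B_K}(f(h),f(h'))\le C\,d_K(h,h')$. The group $B_K$ is finitely generated, hence abelian-by-finite, so $B$ is undistorted in $B_K$ by Lemma~\ref{lem:abf}(c). Thus $d_B(f(h),f(h'))\le C\,d_K(h,h')$.
\end{proof}

The map $p$ enters only in the lower bound; for a coarse embedding that bound would not be linear. The hypothesis on $A$ enters through $\psi$ and through the undistortedness of $B$ in every $B_K$, which lets one map $\varphi$ serve all $K$.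

\begin{corollary}\label{cor:count}
In the situation of Proposition~\ref{prop:model} there is $C$ such that every $Z\subset H$ whose image $\varphi(Z)$ lies in a ball of radius $R\ge1$ has at most $CR^m$ elements. Moreover, $G$ is locally nilpotent-by-finite.
\end{corollary}

\begin{proof}
Take $K=K_0$ in \eqref{eq:model}. If $\|\varphi(h)-\varphi(h')\|\le1$, then $|h^{-1}h'|_{K_0}\le C(1+C)$. Let $q$ be the number of elements of $K_0$ of length at most $C(1+C)$. Then each ball of radius $1/2$ in $\mathbb R^m$ contains $\varphi(h)$ for at most $q$ elements $h\in H$, and a ball of radius $R\ge1$ is covered by at most $CR^m$ balls of radius $1/2$. This proves the first claim.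

Since $d_{K_0}\le C\,d_H$ on $H$, the map $\varphi$ sends the $d_H$-ball of radius $R$ about $1$ into a ball of radius $CR$, so the $d_H$-ball has at most $CR^m$ elements. By Gromov's theorem, a finitely generated group whose balls grow at most polynomially in the radius is nilpotent-by-finite. As $H$ was arbitrary, $G$ is locally nilpotent-by-finite.
\end{proof}

\section{Cocycles, conjugates and the Heisenberg group}\label{sec:heis}

It remains to pass from nilpotent to abelian. The smallest case is the discrete Heisenberg group $H_3$, the set $\mathbb Z^3$ with the product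
\[
(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+ab'),
\]
generated by $x=(1,0,0)$ and $y=(0,1,0)$. It is not abelian-by-finite, since a subgroup of finite index contains $x^k$ and $y^k$ for some $k\ge1$, and these do not commute. We want to see why it is not a coarse retract of an abelian group. For $G=H=H_3$, Proposition~\ref{prop:model} forces $K=H_3$, so we must exclude a quasi-isometric embedding $\varphi:H_3\to\mathbb R^m$.

Right multiplication by $x^{\pm1}$ changes only $a$, by $\pm1$; right multiplication by $y^{\pm1}$ changes $b$ by $\pm1$ and $c$ by $\pm a$. So a word of length $R$ has $|a|,|b|\le R$ and $|c|\le R^2$. Now $x^ty^sx^{-t}=(t,s,ts)(-t,0,0)=(0,s,ts)$, and therefore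
\begin{equation}\label{eq:heislower}
|x^ty^sx^{-t}|_{H_3}\ge\sqrt{ts}\qquad(t,s\ge1).
\end{equation}
If $\varphi$ were a homomorphism, then $\varphi(x^ty^sx^{-t})=s\varphi(y)$: the two long segments $x^t$ and $x^{-t}$ cancel, and \eqref{eq:model} would give $|x^ty^sx^{-t}|_{H_3}\le Cs+C$, in contradiction with \eqref{eq:heislower} for large $t$. A general $\varphi$ has no algebraic structure. We restore enough of it in two steps: averaging over the group replaces $\varphi$ by a cocycle, and for a nilpotent group a cocycle behaves along the powers of an element like a homomorphism, up to a sublinear error.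

Let $\pi$ be an orthogonal representation of a group $H$ on a real Hilbert space $V$. A \emph{cocycle} is a map $b:H\to V$ with $b(gh)=b(g)+\pi(g)b(h)$. Equivalently, $\xi\mapsto\pi(g)\xi+b(g)$ is an action of $H$ on $V$ by affine isometries, and $b(g)$ is the image of $0$. It follows that $b(1)=0$, $b(g^{-1})=-\pi(g^{-1})b(g)$, $\|b(gh)-b(g)\|=\|b(h)\|$ and $\|b(g^s)\|\le s\|b(g)\|$ for $s\ge1$. A \emph{mean} on $H$ is a linear functional $\mathcal M$ on the bounded real functions on $H$ with $\inf\alpha\le\mathcal M(\alpha)\le\sup\alpha$; we write $\mathcal M_u\,\alpha(u)$. It is \emph{right-invariant} if $\mathcal M_u\,\alpha(uh)=\mathcal M_u\,\alpha(u)$ for all $h$. A group is \emph{amenable} if it has a right-invariant mean; nilpotent groups are amenable.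

\begin{lemma}[Averaging]\label{lem:avg}
Let $H$ be an amenable group with a right-invariant mean $\mathcal M$, let $\ell:H\to[0,\infty)$ be a function, let $V_0$ be a real Hilbert space, and let $\varphi:H\to V_0$ satisfy
\begin{equation}\label{eq:avg}
c\,\ell(h)-C\le\|\varphi(uh)-\varphi(u)\|\le C\,\ell(h)\qquad(u,h\in H).
\end{equation}
Let $V$ be the Hilbert space obtained from the bounded functions $\alpha:H\to V_0$ with the semi-inner product $\mathcal M_u\langle\alpha(u),\alpha'(u)\rangle$ by dividing out the null vectors and completing. Then $(\pi(h)\alpha)(u)=\alpha(uh)$ defines an orthogonal representation on $V$, the formula $b(h)(u)=\varphi(uh)-\varphi(u)$ defines a cocycle, and $c\,\ell(h)-C\le\|b(h)\|\le C\,\ell(h)$.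
\end{lemma}

\begin{proof}
We have $(\pi(g)\pi(h)\alpha)(u)=(\pi(h)\alpha)(ug)=\alpha(ugh)$, and $\pi(h)$ preserves the semi-inner product because $\mathcal M$ is right-invariant; so $\pi$ passes to $V$. The function $b(h)$ is bounded by \eqref{eq:avg}, and
\[
b(gh)(u)=[\varphi(ug)-\varphi(u)]+[\varphi(ugh)-\varphi(ug)]=\bigl(b(g)+\pi(g)b(h)\bigr)(u).
\]
Finally $\|b(h)\|^2=\mathcal M_u\|\varphi(uh)-\varphi(u)\|^2$ lies between $\max(0,c\,\ell(h)-C)^2$ and $C^2\ell(h)^2$.
\end{proof}

For a cocycle the cancellation of $x^t$ against $x^{-t}$ takes the following form. With $g=x^ty^sx^{-t}$,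
\begin{equation}\label{eq:conj}
b(g)=b(x^t)+\pi(x^t)b(y^s)+\pi(x^ty^s)b(x^{-t})=\pi(x^t)b(y^s)+\bigl(1-\pi(g)\bigr)b(x^t).
\end{equation}
The last term is small if $b(x^t)$ is close to a vector fixed by $\pi(g)$. Recall von Neumann's mean ergodic theorem: for an orthogonal operator $O$ on $V$ and $\xi\in V$, the averages $\frac1n\sum_{0\le i<n}O^i\xi$ converge in norm. Since $b(x^n)=\sum_{0\le i<n}\pi(x)^ib(x)$, the limit of $b(x^n)/n$ exists for any group. What we need is that the limit is fixed by the whole group, and this is where nilpotency is used. For a subgroup $Z$ let $V^Z$ be the closed subspace of vectors fixed by $\pi(Z)$.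

\begin{lemma}\label{lem:drift}
Let $H$ be a nilpotent group, $\pi$ an orthogonal representation of $H$ on a real Hilbert space $V$, $b:H\to V$ a cocycle, and $P$ the orthogonal projection onto $V^H$. Then $Pb$ is a homomorphism, and $b(x^n)/n\to Pb(x)$ for every $x\in H$.
\end{lemma}

\begin{proof}
The subspace $V^H$ and its orthogonal complement are invariant, so $P\pi(g)=P$ and $Pb(gh)=Pb(g)+Pb(h)$. Let $v=\lim b(x^n)/n$. Then $Pv=\lim Pb(x^n)/n=Pb(x)$, and it suffices to show that $v\in V^H$.

We use induction on the nilpotency class; for the trivial group $b=0$. Let $Z$ be the center of $H$. For $z\in Z$,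
\[
b(z)+\pi(z)b(x^n)=b(zx^n)=b(x^nz)=b(x^n)+\pi(x^n)b(z),
\]
so $\|(1-\pi(z))b(x^n)\|\le2\|b(z)\|$. Dividing by $n$ gives $(1-\pi(z))v=0$. Thus $v\in V^Z$, and $V^Z$ is $H$-invariant because $Z$ is central. Write $V^Z=V^H\oplus V_2$ as an orthogonal sum. The space $V_2$ is $H$-invariant, so the orthogonal projection $P_2$ onto $V_2$ commutes with $\pi$, and $b_2=P_2b$ is a cocycle for $\pi|_{V_2}$. For $z\in Z$ and $g\in H$, since $z$ acts trivially on $V_2$,
\[
b_2(z)+b_2(g)=b_2(zg)=b_2(gz)=b_2(g)+\pi(g)b_2(z).
\]
Hence $b_2(z)\in V_2\cap V^H=0$, and then $b_2(gz)=b_2(g)$. So $\pi|_{V_2}$ and $b_2$ factor through $H/Z$, which has smaller class. By induction $P_2v=\lim b_2(x^n)/n$ lies in $V_2\cap V^H=0$. Since $v\in V^H\oplus V_2$, we get $v\in V^H$.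
\end{proof}

\begin{proposition}[Conjugates are short]\label{prop:short}
Let $H$ be a nilpotent group, and let $\ell$, $V_0$ and $\varphi$ satisfy \eqref{eq:avg}. For $x,y\in H$ there is no $c'>0$ such that $\ell(x^ty^sx^{-t})\ge c'\sqrt{ts}$ for all integers $t,s\ge1$.
\end{proposition}

\begin{proof}
Let $\pi$ and $b$ be as in Lemma~\ref{lem:avg}. By Lemma~\ref{lem:drift}, $\varepsilon(t)=\|b(x^t)/t-v_0\|\to0$ for a vector $v_0\in V^H$. Let $g=x^ty^sx^{-t}$. Since $\pi(g)v_0=v_0$, we have $(1-\pi(g))b(x^t)=(1-\pi(g))(b(x^t)-tv_0)$, and \eqref{eq:conj} gives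
\[
c\,\ell(g)-C\le\|b(g)\|\le s\|b(y)\|+2t\,\varepsilon(t).
\]
Suppose that $c'$ exists. The error $t\varepsilon(t)$ may be much larger than $\sqrt t$, so a bounded $s$ gives nothing; we take $s$ proportional to $t$ with a small factor. For $0<\eta<1$ and $s=\lceil\eta t\rceil$,
\[
cc'\sqrt\eta\,t-C\le(\eta t+1)\|b(y)\|+2t\,\varepsilon(t).
\]
Dividing by $t$ and letting $t\to\infty$ gives $cc'\sqrt\eta\le\eta\|b(y)\|$ for every $\eta\in(0,1)$, which is false for small $\eta$.
\end{proof}

This settles the Heisenberg group. If $H_3$ were a coarse retract of a locally abelian-by-finite group, then \eqref{eq:model} would give \eqref{eq:avg} with $\ell=|\cdot|_{H_3}$, and \eqref{eq:heislower} would contradict Proposition~\ref{prop:short}.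

\begin{example}\label{ex:dihedral}
Lemma~\ref{lem:drift} fails for nilpotent-by-finite groups. Let the infinite dihedral group $D_\infty$ act on $V=\mathbb R$ by $a:\xi\mapsto\xi+1$ and $r:\xi\mapsto-\xi$, and let $b(g)=g(0)$. Then $V^{D_\infty}=0$, but $b(a^n)/n=1$. Accordingly the cancellation fails: $b(a^tra^{-t})=2t$.
\end{example}

\begin{remark}\label{rem:assouad}
``Coarse retract'' in Theorem~\ref{thm:main} cannot be weakened to ``coarsely embeds''. Let $z=(0,0,1)\in H_3$. Then $x^iy^jx^{-i}y^{-j}=z^{ij}$; writing $n=t^2+j$ with $0\le j\le2t$, we get $|z^n|_{H_3}\le4t+(2j+2)\le8\sqrt n+2$. Since $(a,b,c)=z^cy^bx^a$, balls of radius $R\ge1$ have a number of elements comparable to $R^4$. Hence the word metric $d$ is \emph{doubling}: each ball is covered by a bounded number of balls of half the radius (center them at a maximal $R/2$-separated subset and count elements). By Assouad's theorem, for a doubling metric $d$ the metric $d^{1/2}$ admits a bi-Lipschitz embedding into some $\mathbb R^m$. Rounding coordinates gives a coarse embedding of $H_3$ into $\mathbb Z^m$.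
\end{remark}

\section{The Lie algebra of a locally nilpotent-by-finite group}\label{sec:lie}

In general, \eqref{eq:model} controls $|\cdot|_K$ for large groups $K$ only, and the lower bound \eqref{eq:heislower} may fail for $|\cdot|_K$ (Example~\ref{ex:UT4}). We have to find $x,y\in G$ for which it holds in every large $K$. How long an element is in a nilpotent group depends on how deep its logarithm lies in the lower central series of the Lie algebra, so we need one Lie algebra that sees all finitely generated subgroups at once.

\subsection*{Malcev theory}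

For a Lie algebra $\mathfrak n$ let $\gamma_1(\mathfrak n)=\mathfrak n$ and $\gamma_{i+1}(\mathfrak n)=[\mathfrak n,\gamma_i(\mathfrak n)]$; thus $\gamma_i(\mathfrak n)$ is spanned by the iterated brackets of $i$ elements. If $\mathfrak n$ is a finite-dimensional nilpotent Lie algebra over $\mathbb Q$ or $\mathbb R$, the Baker--Campbell--Hausdorff series $X*Y=X+Y+\frac12[X,Y]+\cdots$ is a finite sum with rational coefficients whose omitted terms lie in $\gamma_3(\mathfrak n)$, and $(\mathfrak n,*)$ is a group with $X^{*k}=kX$ for $k\in\mathbb Z$. Homomorphisms of Lie algebras are homomorphisms for $*$. We use the following facts; see \cite[Ch.~II]{Rag} and \cite[Ch.~6]{Seg}.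
\begin{enumerate}
\item[(M1)] A finitely generated torsion-free nilpotent group $N$ has an injective homomorphism $\log:N\to(\mathfrak n,*)$, where $\mathfrak n$ is a finite-dimensional nilpotent Lie algebra over $\mathbb Q$ spanned by $\log N$. If $(\mathfrak n',\log')$ is such a pair for $N'$ and $\theta:N\to N'$ is an isomorphism, there is a unique isomorphism of Lie algebras $\theta_*$ with $\theta_*\circ\log=\log'\circ\,\theta$.
\item[(M2)] If $M$ is a finitely generated subgroup of $(\mathfrak n,*)$, then $\mathfrak m=\operatorname{span}_{\mathbb Q}M$ is a Lie subalgebra, every element of $\mathfrak m$ has a positive integer multiple in $M$, and $M$ is discrete and cocompact in $(\mathfrak m\otimes\mathbb R,*)$.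
\end{enumerate}
We call $\mathfrak n$ the Lie algebra of $N$. For the group $UT_d(\mathbb Z)$ of upper unitriangular integer matrices, $\log$ is the matrix logarithm and $\mathfrak n$ consists of the strictly upper triangular rational matrices; it is spanned by the matrix units $e_{ij}=\log(1+e_{ij})$, $i<j$. Recall also that a finitely generated nilpotent group has a torsion-free subgroup of finite index, and that if $N_0$ has finite index in a group $L$, then every $x\in L$ has a power $x^k\in N_0$ with $k\ge1$ (two of the cosets $x^iN_0$ coincide).

\begin{lemma}\label{lem:funct}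
Let $N,N'$ be finitely generated torsion-free nilpotent groups with Lie algebras $\mathfrak n,\mathfrak n'$, let $N_0\le N$ have finite index, and let $\theta:N_0\to N'$ be an injective homomorphism. There is an injective Lie homomorphism $\theta_*:\mathfrak n\to\mathfrak n'$ with $\theta_*\log x=\log\theta(x)$ for $x\in N_0$.
\end{lemma}

\begin{proof}
For $x\in N$ take $k\ge1$ with $x^k\in N_0$; then $\log x=\frac1k\log x^k$. So $\log N_0$ spans $\mathfrak n$, and $\mathfrak n$ is a Lie algebra of $N_0$ as in (M1). By (M2), the span of $\log\theta(N_0)$ is a subalgebra of $\mathfrak n'$, so it is a Lie algebra of $\theta(N_0)$. Apply (M1) to $\theta:N_0\to\theta(N_0)$.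
\end{proof}

\subsection*{Construction of $\mathfrak g$}

Let $G$ be countable and locally nilpotent-by-finite. Write $G=\bigcup_nG_n$ with $G_n$ finitely generated and increasing, choose torsion-free nilpotent subgroups $N_n\le G_n$ of finite index, and let $\mathfrak g_n$ be the Lie algebra of $N_n$. The groups $N_n$ need not be nested, but $N_n\cap N_{n+1}$ has finite index in $N_n$, so Lemma~\ref{lem:funct} gives embeddings $\mathfrak g_n\subset\mathfrak g_{n+1}$ that are compatible with $\log$ on $N_n\cap N_{n+1}$. Put
\[
\mathfrak g=\bigcup_n\mathfrak g_n .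
\]
An iterated bracket involves finitely many elements, so $\gamma_i(\mathfrak g)=\bigcup_n\gamma_i(\mathfrak g_n)$. For $x\in G_n$ define $\log x=\frac1k\log(x^k)\in\mathfrak g_n$, where $k\ge1$ and $x^k\in N_n$. This does not depend on $k$, since $\log(x^{kl})=l\log(x^k)$, and it does not depend on $n$, since $k$ may be chosen with $x^k\in N_n\cap N_{n+1}$. So $\log:G\to\mathfrak g$ is defined on all of $G$, and $\log x^k=k\log x$.

\begin{lemma}\label{lem:g}
\begin{enumerate}
\item[(a)] Every $u\in\mathfrak g_n$ has a positive integer multiple of the form $\log x$ with $x\in N_n$.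
\item[(b)] $\log x=\log y$ if and only if $x^k=y^k$ for some $k\ge1$. In particular, $\log x=0$ if and only if $x$ has finite order.
\item[(c)] $G$ acts on $\mathfrak g$ by Lie automorphisms with $g\cdot\log x=\log(gxg^{-1})$, and $G_n$ preserves $\mathfrak g_n$.
\item[(d)] If $\mathfrak g$ is abelian, then $G$ is locally abelian-by-finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is (M2) for $M=\log N_n$. (b) Take $n$ and $k$ with $x^k,y^k\in N_n$; if $\log x=\log y$, then $x^k=y^k$ because $\log$ is injective on $N_n$. The converse follows from $\log x^k=k\log x$.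

(c) Let $g\in G_n$. Conjugation by $g$ maps the finite-index subgroup $N_n\cap g^{-1}N_ng$ of $N_n$ injectively into $N_n$. By Lemma~\ref{lem:funct} it induces an injective, hence bijective, Lie endomorphism of $\mathfrak g_n$. This map sends $\log x$ to $\log(gxg^{-1})$ for all $x\in G_n$, as one sees by passing to a power of $x$ in $N_n\cap g^{-1}N_ng$. By (a), this formula determines the map, so the maps are compatible for different $n$ and multiplicative in $g$.

(d) If $\mathfrak g_n$ is abelian, then $*$ is addition and $N_n$ is abelian. A finitely generated subgroup $L$ of $G$ lies in some $G_n$, and $L\cap N_n$ has finite index in $L$.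
\end{proof}

\subsection*{Depth and distortion}

In $H_3$ the central element $z$ has $\log z\in\gamma_2$, and we saw that $|z^n|\le C\sqrt n$. The general statement is the following.

\begin{lemma}\label{lem:dist}
Let $N$ be a finitely generated torsion-free nilpotent group with Lie algebra $\mathfrak n$, and let $z\in N$ with $\log z\in\gamma_w(\mathfrak n)$. Then $|z^t|_N\le Ct^{1/w}$ for all integers $t\ge1$.
\end{lemma}

\begin{proof}
The estimate comes from scaling, and $\mathfrak n$ need not have dilations; so we first lift to a free nilpotent Lie algebra, which does. Let $S$ be a finite generating set of $N$, and let $\mathfrak f$ be the free nilpotent Lie algebra over $\mathbb Q$ on symbols $X_s$, $s\in S$, of the same class as $\mathfrak n$. Let $F\le(\mathfrak f,*)$ be the subgroup generated by the $X_s$. By (M2), $\operatorname{span}_{\mathbb Q}F$ is a subalgebra; it contains the $X_s$, so it is $\mathfrak f$. The Lie homomorphism $\rho:\mathfrak f\to\mathfrak n$ with $\rho(X_s)=\log s$ maps $F$ onto $\log N$, hence $\mathfrak f$ onto $\mathfrak n$ and $\gamma_w(\mathfrak f)$ onto $\gamma_w(\mathfrak n)$.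 Lift $\log z$ to an element of $\gamma_w(\mathfrak f)$. By (M2), for some $k\ge1$ the $k$-th multiple $Z$ of this lift lies in $F$, and $\rho(tZ)=\log z^{kt}$. A word in the $X_s^{\pm1}$ that represents $tZ$ maps to a word in the $s^{\pm1}$ that represents $z^{kt}$, so $|z^{kt}|_N\le|tZ|_F$ for the generating sets $S^{\pm1}$ and $\{\pm X_s\}$.

The algebra $\mathfrak f_{\mathbb R}=\mathfrak f\otimes\mathbb R=\bigoplus_iV_i$ is graded by bracket length, $V_1$ is spanned by the $X_s$ and generates $\mathfrak f_{\mathbb R}$, and $\gamma_w(\mathfrak f_{\mathbb R})=\bigoplus_{i\ge w}V_i$. For $\lambda>0$ the map $\delta_\lambda$ that multiplies $V_i$ by $\lambda^i$ is an automorphism. Fix Euclidean norms on the $V_i$. The Carnot--Carath\'eodory distance $d_{cc}$ on the Lie group $(\mathfrak f_{\mathbb R},*)$ is the infimum of the lengths of the curves between two points that are tangent to the left translates of $V_1$. Since $V_1$ generates, $d_{cc}$ is a left-invariant proper geodesic metric that induces the manifold topology, and $\delta_\lambda$ multiplies it by $\lambda$. The function $\nu(Y)=\sum_i\|Y_i\|^{1/i}$,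 where $Y_i$ is the component of $Y$ in $V_i$, also satisfies $\nu(\delta_\lambda Y)=\lambda\nu(Y)$, and $d_{cc}(0,\cdot)$ is bounded on the compact set $\{\nu=1\}$. Hence $d_{cc}(0,Y)\le C\nu(Y)$ for all $Y$.

The Milnor--\v{S}varc lemma says that if a group acts by isometries, properly discontinuously and cocompactly, on a proper geodesic space, then an orbit map is a quasi-isometric embedding for the word metric. By (M2) it applies to $F$ acting by left translations, so $|Y|_F\le C\,d_{cc}(0,Y)+C$ on $F$. As $Z$ has components only in the $V_i$ with $i\ge w$, we get $|tZ|_F\le C\sum_{i\ge w}t^{1/i}\|Z_i\|^{1/i}+C\le C't^{1/w}$ for $t\ge1$. An arbitrary exponent differs from a smaller multiple of $k$ by less than $k$, which changes $|z^t|_N$ by at most $k|z|_N$.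
\end{proof}

\begin{example}\label{ex:UT4}
In $K=UT_4(\mathbb Z)$ let $x=1+e_{13}$, $y=1+e_{34}$ and $z=1+e_{14}$. As in $H_3$, $x^ty^sx^{-t}=y^sz^{ts}$. But $\log z=e_{14}=[e_{12},[e_{23},e_{34}]]\in\gamma_3$, so $|x^ty^sx^{-t}|_K\le C(s+(ts)^{1/3})$ by Lemma~\ref{lem:dist}, and there is no lower bound $c\sqrt{ts}$. The pair $x,y$ is badly chosen because $[\log x,\log y]$ lies in $\gamma_3$.
\end{example}

So we look for $x,y\in G$ with $[\log x,\log y]\notin\gamma_3(\mathfrak g)$. A non-abelian nilpotent Lie algebra has $\gamma_2\ne\gamma_3$, but $\mathfrak g$ is only a union of nilpotent algebras, and such a pair may not exist.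

\begin{example}\label{ex:dense}
Let $G$ be the group of matrices $1+\sum n_{ij}e_{ij}$ with rows and columns indexed by $\mathbb Q$, where the sum is finite, $i<j$ and $n_{ij}\in\mathbb Z$. It is a union of groups $UT_d(\mathbb Z)$, and $\mathfrak g$ is spanned by the $e_{ij}$, $i<j$. Since $e_{ij}=[e_{ik},e_{kj}]$ for $i<k<j$, we have $\mathfrak g=\gamma_2(\mathfrak g)=\gamma_3(\mathfrak g)\ne0$.
\end{example}

In such a group some element of infinite order becomes arbitrarily distorted, and this is what the fixed dimension $m$ in Proposition~\ref{prop:model} excludes.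

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

Let $G$ be a coarse retract of a locally abelian-by-finite group. By Corollary~\ref{cor:count}, $G$ is locally nilpotent-by-finite; let $G_n$, $N_n$, $\mathfrak g_n$, $\mathfrak g$ be as in Section~\ref{sec:lie}. By Lemma~\ref{lem:g}(d) it suffices to show that $\mathfrak g$ is abelian. Suppose that $\gamma_2(\mathfrak g)\ne0$.

\medskip
\noindent\emph{Step 1: $\gamma_2(\mathfrak g)\ne\gamma_3(\mathfrak g)$.} Otherwise $\gamma_w(\mathfrak g)=\gamma_2(\mathfrak g)$ for all $w\ge2$. By Lemma~\ref{lem:g}(a) there is $z\in G$ with $0\ne\log z\in\gamma_2(\mathfrak g)$, and $z$ has infinite order. Apply Proposition~\ref{prop:model} to $H=\langle z\rangle$ to get $K_0$, $m$ and $\varphi$, and only then fix an integer $w\ge2$ with $w>m$. For large $n$ we have $K_0\le G_n$ and $\log z\in\gamma_w(\mathfrak g_n)$; fix such an $n$, and take $k\ge1$ with $z^k\in N_n$. By Lemma~\ref{lem:dist}, $|z^{kt}|_{G_n}\le C|z^{kt}|_{N_n}\le C't^{1/w}$. By \eqref{eq:model} with $K=G_n$, the map $\varphi$ sends the $T+1$ distinct elements $z^{kt}$, $0\le t\le T$, into a ball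 of radius $CT^{1/w}$ about $\varphi(1)$. Corollary~\ref{cor:count} gives $T+1\le CT^{m/w}$ for all $T\ge1$, which is false for large $T$ because $m<w$.

\medskip
\noindent\emph{Step 2: choice of $x$, $y$ and $K$.} The space $\gamma_2(\mathfrak g)$ is spanned by brackets, so by Step 1 there are $u,v\in\mathfrak g$ with $[u,v]\notin\gamma_3(\mathfrak g)$. This property survives multiplication of $u$ and $v$ by positive integers, so we may assume that $u=\log x_0$ and $v=\log y_0$ with $x_0,y_0\in G$. Apply Proposition~\ref{prop:model} to $\langle x_0,y_0\rangle$ and choose $j$ with $K:=G_j\ge K_0$. Put $N=N_j$ and $\mathfrak n=\mathfrak g_j$. Let $x,y\in N$ be positive powers of $x_0,y_0$, and let $H=\langle x,y\rangle\le N$. Then $H$ is nilpotent, \eqref{eq:model} holds on $H$ for this $K$, and $X=\log x$, $Y=\log y$ satisfy $[X,Y]\notin\gamma_3(\mathfrak n)$, because $\gamma_3(\mathfrak n)\subset\gamma_3(\mathfrak g)$. Here it matters that $[u,v]$ was chosen outside $\gamma_3$ of the whole union: $j$ is known only after $x_0$ and $y_0$.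

\medskip
\noindent\emph{Step 3: lower bound.} We claim that there is $c>0$ with
\begin{equation}\label{eq:lower}
|x^ty^sx^{-t}|_K\ge c\sqrt{ts}\qquad(t,s\ge1).
\end{equation}
The coordinate $c$ of $H_3$ is replaced by a linear functional on $\bar{\mathfrak n}=\mathfrak n/\gamma_3(\mathfrak n)$. There brackets are central and $\alpha*\beta=\alpha+\beta+\frac12[\alpha,\beta]$, so by induction on $R$,
\begin{equation}\label{eq:class2}
\alpha_1*\cdots*\alpha_R=\sum_i\alpha_i+\frac12\sum_{i<k}[\alpha_i,\alpha_k].
\end{equation}
Let $\bar X,\bar Y$ be the images of $X,Y$. Then $[\bar X,\bar Y]\ne0$, and $\bar Y$ is not a multiple of the central element $[\bar X,\bar Y]$, because $\bar Y$ is not central. So there is a linear map $\chi:\bar{\mathfrak n}\to\mathbb Q$ with $\chi([\bar X,\bar Y])=1$ and $\chi(\bar Y)=0$. The map $N\to(\bar{\mathfrak n},*)$, $g\mapsto\overline{\log g}$, is a homomorphism. If $g$ is a product of $R$ generators of $N$, the $\alpha_i$ in \eqref{eq:class2} come from a finite set, so $|\chi(\overline{\log g})|\le CR^2$. For $g=x^ty^sx^{-t}$, formula \eqref{eq:class2} gives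
\[
t\bar X*s\bar Y*(-t\bar X)=s\bar Y+\tfrac12\bigl(ts[\bar X,\bar Y]-ts[\bar Y,\bar X]\bigr)=s\bar Y+ts[\bar X,\bar Y],
\]
on which $\chi$ takes the value $ts$. Hence $ts\le C|g|_N^2$. Since $N$ has finite index in $K$, we have $|g|_N\le C|g|_K$, and \eqref{eq:lower} follows.

\medskip
\noindent\emph{Step 4: contradiction.} As $d_K(uh,u)=|h|_K$, inequality \eqref{eq:model} is \eqref{eq:avg} for $\ell(h)=|h|_K$ on the nilpotent group $H$. Now \eqref{eq:lower} contradicts Proposition~\ref{prop:short}. So $\mathfrak g$ is abelian and $G$ is locally abelian-by-finite.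

\medskip
A group $G\in\mathcal A_c$ is a coarse retract of an abelian group, hence locally abelian-by-finite. It is an increasing union of finitely generated subgroups $G_n$, these are abelian-by-finite, and each $G_n$ is undistorted in $G_{n+1}$ by Lemma~\ref{lem:abf}(c). So $G$ is undistorted. \qed

\section{Coarse retracts of abelian groups have finite orbits}\label{sec:orbits}

In Theorem~\ref{thm:char}, (i) implies (ii) by definition. This section proves that (ii) implies (iii), and the next that (iii) implies (i). First we translate (iii) into linear algebra.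

Let $G$ be locally abelian-by-finite. By Lemma~\ref{lem:abf}(a) we choose the groups $N_n$ of Section~\ref{sec:lie} free abelian and normal in $G_n$. Then $N_n\to N_n\otimes\mathbb Q$ with zero bracket is as in (M1). So $\mathfrak g$ is just a vector space over $\mathbb Q$ with a linear action of $G$, the map $\log$ is an injective homomorphism from $N_n$ to $(\mathfrak g_n,+)$ whose image spans $\mathfrak g_n$, and $N_n$ acts trivially on $\mathfrak g_n$. These choices are kept to the end of the paper.

\begin{lemma}\label{lem:orbits}
$VC_G(h)$ is the stabilizer of $\log h$. Condition \textup{(iii)} holds if and only if $G$ is locally abelian-by-finite and all $G$-orbits in $\mathfrak g$ are finite.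
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:g}(b),(c), $g\cdot\log h=\log h$ if and only if $gh^kg^{-1}=h^k$ for some $k\ge1$. By Lemma~\ref{lem:g}(a), every $u\in\mathfrak g$ has the same stabilizer as some $\log h$.
\end{proof}

Now let $G$ be a coarse retract, by means of $f$ and $p$, of an abelian group $A$, written additively. By Theorem~\ref{thm:main}, $G$ is locally abelian-by-finite. Fix $h\in G$. The new information is this: all increments $f(gh^t)-f(g)$, for all starting points $g\in G$, lie in one finitely generated subgroup $B$ of $A$. (For non-abelian $A$ only the elements $f(g)^{-1}f(gh^t)$ lie in $B$, and nothing can be concluded, as the identity map of the group in Example~\ref{ex:perm} shows.) A ray in the direction of a conjugate of $h$ stays within bounded distance of a ray in the direction of $h$, so its increments are close to $B$ as well. More than $\operatorname{rank}B$ independent conjugates do not fit.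

\begin{proposition}\label{prop:findim}
The space $W=\operatorname{span}_{\mathbb Q}(G\cdot\log h)$ is finite-dimensional.
\end{proposition}

\begin{proof}
Fix a Euclidean norm on $A_{\mathbb R}$. Let $B\le A$ be generated by the finite set $\Sigma_f(h)$. Then $f(gh^t)-f(g)=\sum_{0\le i<t}\bigl(f(gh^{i+1})-f(gh^i)\bigr)\in B$ for all $g\in G$ and $t\ge0$. Let $B_{\mathbb R}$ be the span of the image of $B$ in $A_{\mathbb R}$ and $m=\dim B_{\mathbb R}<\infty$. We show that $\dim W\le m$. Suppose that, with $r=m+1$, there are $g_1,\dots,g_r\in G$ such that the vectors $g_i\cdot\log h$ are linearly independent.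

\emph{A lattice of rank $m+1$.} Choose $n$ with $h,g_1,\dots,g_r\in G_n$ and $k\ge1$ with $h^k\in N_n$. The elements $h_i=g_ih^kg_i^{-1}$ lie in $N_n$ and have independent logarithms, so they form a basis of a group $\Delta\cong\mathbb Z^r$. For $a\in\mathbb Z^r$ write $h_a=\prod_ih_i^{a_i}$ and $|a|=\max_i|a_i|$. Apply Proposition~\ref{prop:model} to $H=\Delta$ with $\varphi=\bar f|_\Delta$ and $K=K_0$. The group $K$ is finitely generated and abelian-by-finite, so $\Delta$ is undistorted in $K$ by Lemma~\ref{lem:abf}(c), and $|h_a|_K$ is comparable with $|a|$. Hence there are $c_1,C_1>0$ with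
\begin{equation}\label{eq:delta}
c_1|a|-C_1\le\|\varphi(gh_a)-\varphi(g)\|\le C_1|a|\qquad(g\in\Delta,\ a\in\mathbb Z^r).
\end{equation}

\emph{The basic directions are close to $B_{\mathbb R}$.} For $g\in\Delta$ and $t\ge1$ put $w_i^t(g)=\frac1t\bigl(\varphi(gh_i^t)-\varphi(g)\bigr)$, so that $\|w_i^t(g)\|\le C_1$. Since $gh_i^t=(gg_ih^{kt})g_i^{-1}$,
\[
f(gh_i^t)-f(g)=\bigl[f(gh_i^t)-f(gg_ih^{kt})\bigr]+\bigl[f(gg_ih^{kt})-f(gg_i)\bigr]+\bigl[f(gg_i)-f(g)\bigr],
\]
and the three brackets lie in $\Sigma_f(g_i^{-1})$, $B$ and $\Sigma_f(g_i)$. So $w_i^t(g)$ is within $C_2/t$ of $B_{\mathbb R}$, where $C_2$ does not depend on $g$ and $t$.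

\emph{Approximate additivity.} If $\varphi$ were a homomorphism, the vectors $w_i^t(g)$ would not depend on $t$, so they would lie in $B_{\mathbb R}$, and \eqref{eq:delta} would make these $m+1$ vectors independent. The substitute comes from averaging. Apply Lemma~\ref{lem:avg} to the abelian group $\Delta$ with $\ell(h_a)=|a|$ and $V_0$ a finite-dimensional space that contains $\varphi(\Delta)$. By Lemma~\ref{lem:drift}, for fixed $a$ we have $\frac1tb(h_{ta})\to Pb(h_a)=\sum_ia_iPb(h_i)$ and $\frac1tb(h_i^t)\to Pb(h_i)$. So $\frac1tb(h_{ta})-\sum_ia_i\frac1tb(h_i^t)\to0$ in $V$, which means that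
\begin{equation}\label{eq:additive}
\mathcal M_g\Bigl\|\tfrac1t\bigl(\varphi(gh_{ta})-\varphi(g)\bigr)-\sum_ia_iw_i^t(g)\Bigr\|^2\to0\qquad(t\to\infty).
\end{equation}

\emph{Counting at one point.} The dimension bound holds for each $g$ separately and is lost in $V$, so we return to a single $g$. There \eqref{eq:additive} controls only finitely many integer vectors $a$, so linear dependence has to be replaced by the pigeonhole principle. Put $\eta=c_1/4$ and fix an integer $Q\ge1$ with $(Q+1)^{m+1}>(1+2rQC_1/\eta)^m$. Sum \eqref{eq:additive} over the finitely many $a$ with $|a|\le Q$. For large $t$ the mean of the sum is less than $\eta^2$, and a mean is at least the infimum; so there is $g\in\Delta$ at which all these norms are less than $\eta$. Let $w_i'$ be the orthogonal projection of $w_i^t(g)$ to $B_{\mathbb R}$; then $\|w_i'\|\le C_1$ and $\|w_i^t(g)-w_i'\|\le C_2/t$. The vectors $\sum_ia_iw_i'$, indexed by the $(Q+1)^{m+1}$ elements $a\in\{0,\dots,Q\}^r$, lie in a ball of radius $rQC_1$ in $B_{\mathbb R}$. If their mutual distances all exceeded $\eta$, the balls of radius $\eta/2$ about them would be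 disjoint and would lie in a ball of radius $rQC_1+\eta/2$, so by volume their number would be at most $(1+2rQC_1/\eta)^m$. Hence two of them, with different indices, are within $\eta$, and the difference of the indices is an $a\ne0$ with $|a|\le Q$ and $\|\sum_ia_iw_i'\|\le\eta$. By \eqref{eq:delta} for $ta$, where $|ta|\ge t$,
\[
c_1-\frac{C_1}t\le\frac1t\|\varphi(gh_{ta})-\varphi(g)\|\le\eta+\Bigl\|\sum_ia_iw_i^t(g)\Bigr\|\le2\eta+\frac{rQC_2}t .
\]
Letting $t\to\infty$ gives $c_1\le c_1/2$, a contradiction.
\end{proof}

\begin{proof}[Proof that \textup{(ii)} implies \textup{(iii)}]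
The space $W$ of Proposition~\ref{prop:findim} is $G$-invariant, of finite dimension $d$. Let $\bar G$ be the image of $G$ in $GL(W)\cong GL_d(\mathbb Q)$. A finitely generated subgroup of $G$ lies in some $G_n$ with $W\subset\mathfrak g_n$, and $G_n$ acts on $\mathfrak g_n$ through the finite group $G_n/N_n$. So every finitely generated subgroup of $\bar G$ is finite. By Minkowski's theorem, the finite subgroups of $GL_d(\mathbb Q)$ have bounded order. A finite subgroup of $\bar G$ of maximal order equals $\bar G$, since together with any further element it generates a finite group. So $\bar G$ is finite, the orbit of $\log h$ is finite, and $VC_G(h)$ has finite index by Lemma~\ref{lem:orbits}.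
\end{proof}

\section{A bijection onto an abelian group}\label{sec:bijection}

Assume (iii). We construct an abelian group $A$ and a bijection $\Phi:G\to A$ such that $\Phi$ and $\Phi^{-1}$ are bornologous. The map is built along a chain $1=L_0\le L_1\le\cdots$ of finitely generated subgroups with union $G$: an element of $L_{m+1}$ is written as $g_xh$, with $g_x$ a representative of the coset $x\in L_{m+1}/L_m$ and $h\in L_m$; the coset $x$ gets a new coordinate $\Theta(x)$, and $h$ is handled by induction. Two small cases show the shape of the formula.

If all $L_m$ are finite, let $\Theta$ be a bijection from $L_{m+1}/L_m$ to $\mathbb Z/q$, with $q$ the index, and put $\Phi(g_xh)=\Theta(x)+\Phi(h)$. This generalizes Example~\ref{ex:S3}. For $D_\infty$ (Example~\ref{ex:dihedral}) take $L_1=\langle a\rangle$, $L_2=D_\infty$ and $A=\mathbb Z\oplus\mathbb Z/2$, with $\Phi(a^n)=(n,0)$. The same rule would give $\Phi(ra^n)=(n,1)$, which is not bornologous: $ra^n\cdot r=a^{-n}$, so $\Sigma_\Phi(r)$ contains all $(-2n,1)$. The right rule is $\Phi(ra^n)=(-n,1)$, in which the old coordinates are twisted by the action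 of the representative $r$ on $\mathfrak g$. In general, then,
\[
\Phi(g_xh)=\Theta(x)+\pi(g_x)\Phi(h).
\]
This resembles the cocycle identity, and it requires that all of $G$ act on the coordinates of each $L_m$. Condition (iii) provides that action.

\subsection*{Step 1: an invariant exhaustion}

By Lemma~\ref{lem:orbits} all orbits in $\mathfrak g$ are finite. A finite-dimensional subspace of $\mathfrak g$ lies in the span of the orbits of a basis. This span is finite-dimensional and $G$-invariant, and $G$ acts on it through a group of permutations of a finite spanning set. Hence $G$ acts through a finite group on every finite-dimensional invariant subspace.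

\begin{lemma}\label{lem:exhaust}
There are finitely generated groups $1=L_0\le L_1\le\cdots$ with union $G$, free abelian normal subgroups $\Lambda_n\le L_n$ of finite index, and finite-dimensional $G$-invariant subspaces $0=W_0\subset W_1\subset\cdots$ of $\mathfrak g$, such that $\log$ is an injective homomorphism on $\Lambda_n$, $\log\Lambda_n$ spans $W_n$, and $\Lambda_n$ acts trivially on $W_n$.
\end{lemma}

\begin{proof}
Enumerate $G=\{x_1,x_2,\dots\}$. Given $L_{n-1}$ and $W_{n-1}$, let $L=\langle L_{n-1},x_n\rangle$. As $L$ lies in some $G_j$, the set $\log L$ spans a finite-dimensional space. Let $W_n$ be a finite-dimensional invariant subspace that contains $\log L$ and $W_{n-1}$, and enlarge $j$ so that $W_n\subset\mathfrak g_j$. Put $\Lambda_n=\{\lambda\in N_j:\log\lambda\in W_n\}$. This is a subgroup of $N_j$, so it is free abelian of finite rank, $\log$ is an injective homomorphism on it, and it acts trivially on $W_n$. It is normal in $G_j$, because $N_j$ is normal and $W_n$ is invariant; and $\log\Lambda_n$ spans $W_n$ by Lemma~\ref{lem:g}(a). Let $L_n=L\Lambda_n$, a finitely generated subgroup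 of $G_j$. Then $L_n/\Lambda_n\cong L/(L\cap\Lambda_n)$, and $L\cap\Lambda_n=L\cap N_j$ because $\log L\subset W_n$. So $\Lambda_n$ has finite index in $L_n$.
\end{proof}

By Maschke's theorem (an invariant subspace of a finite-dimensional representation of a finite group in characteristic $0$ has an invariant complement) there are $G$-invariant subspaces $U_{n}$ with $W_{n}=W_{n-1}\oplus U_{n}$. Averaging over a finite group gives a $G$-invariant inner product on each $U_i\otimes\mathbb R$. Let $E_n=W_n\otimes\mathbb R=\bigoplus_{1\le i\le n}U_i\otimes\mathbb R$ be the orthogonal sum, let $E=\bigcup_nE_n$, and let $\pi$ be the orthogonal action of $G$ on $E$. A finitely generated subgroup that spans a finite-dimensional $\mathbb Q$-space $W$ is freely generated by a basis of $W$, so it is a \emph{lattice}, that is, a discrete cocompact subgroup, in $W\otimes\mathbb R$. In particular $\log\Lambda_n$ is a lattice in $E_n$.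

\subsection*{Step 2: a cocycle that extends the logarithms}

The map $\log:G\to\mathfrak g$ need not be bornologous: in $D_\infty$, $\log a^n=n\log a$, while $a^nr$ has order two and $\log(a^nr)=0$. We replace $\log$ by a cocycle, which will be a real-valued model of $\Phi$.

\begin{lemma}\label{lem:cocycle}
There is a cocycle $b:G\to E$ for $\pi$ with $b(L_n)\subset E_n$ and $b=\log$ on $\Lambda_n$ for all $n$. Moreover:
\begin{enumerate}
\item[(a)] $\{g\in L_n:\|b(g)\|\le R\}$ is finite for all $n$ and $R$;
\item[(b)] there is $D_n$ such that every point of $E_n$ is within $D_n$ of $b(L_n)$.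
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $n$. Write each element of $L_n$ as $\lambda\tau$ with $\lambda\in\Lambda_n$ and $\tau$ in a transversal, and put $\sigma(\lambda\tau)=\log\lambda$. Then $\sigma(\lambda g)=\log\lambda+\sigma(g)$ for $\lambda\in\Lambda_n$, $g\in L_n$, and $\sigma(g\lambda)=\sigma(g\lambda g^{-1}\cdot g)=\sigma(g)+\pi(g)\log\lambda$. Replacing $k$ by $k\lambda$ adds $\pi(gk)\log\lambda$ to both $\sigma(gk)$ and $\pi(g)\sigma(k)$, so their difference depends only on $g$ and $k\Lambda_n$. Define
\[
\beta_n(g)=\frac1{|L_n/\Lambda_n|}\sum_{k\in L_n/\Lambda_n}\bigl(\sigma(gk)-\pi(g)\sigma(k)\bigr)\in E_n .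
\]
Average the identity
\[
\sigma(ghk)-\pi(gh)\sigma(k)=\bigl[\sigma(g\cdot hk)-\pi(g)\sigma(hk)\bigr]+\pi(g)\bigl[\sigma(hk)-\pi(h)\sigma(k)\bigr]
\]
over $k$; as $hk$ also runs through $L_n/\Lambda_n$, we get $\beta_n(gh)=\beta_n(g)+\pi(g)\beta_n(h)$. For $\lambda\in\Lambda_n$ each term in $\beta_n(\lambda)$ equals $\log\lambda+\sigma(k)-\pi(\lambda)\sigma(k)=\log\lambda$.

We now correct the $\beta_n$ inductively so that each extends the previous one; $\beta_0=0$. The cocycle $\delta=\beta_{n+1}|_{L_n}-\beta_n:L_n\to E_{n+1}$ vanishes on $\Lambda_n\cap\Lambda_{n+1}$, where both terms equal $\log$. So $\delta$ is constant on the finitely many left cosets of this subgroup in $L_n$. The affine action $\xi\mapsto\pi(g)\xi+\delta(g)$ of $L_n$ on $E_{n+1}$ thus has the finite orbit $\delta(L_n)$, whose barycenter $\xi$ is fixed: $\delta(g)=\xi-\pi(g)\xi$ for $g\in L_n$. Replace $\beta_{n+1}(g)$ by $\beta_{n+1}(g)-(\xi-\pi(g)\xi)$ for $g\in L_{n+1}$. This is again a cocycle, it extends $\beta_n$, and it still equals $\log$ on $\Lambda_{n+1}$, which fixes $\xi$. Let $b=\bigcup_n\beta_n$.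

(a) The group $L_n$ is a finite union of cosets $\tau\Lambda_n$, and $b(\tau\lambda)=b(\tau)+\pi(\tau)\log\lambda$, so $\|b(\tau\lambda)\|\le R$ implies $\|\log\lambda\|\le R+\|b(\tau)\|$, which holds for finitely many $\lambda$. (b) $b(L_n)$ contains the lattice $\log\Lambda_n$.
\end{proof}

\subsection*{Step 3: coordinates on cosets}

The cocycle $b$ is neither injective nor lattice-valued. We round it, one layer at a time, and use a finite cyclic group to separate the cosets that round to the same lattice point. To obtain a bijection, each lattice point must receive the same number of cosets.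

Fix $m\ge0$. Let $X=L_{m+1}/L_m$ be the set of left cosets, $x_0=L_m$, $U=U_{m+1}\otimes\mathbb R$, and let $\operatorname{pr}:E_{m+1}=E_m\oplus U\to U$ be the projection. For $g\in L_{m+1}$ and $h\in L_m$ we have $b(gh)=b(g)+\pi(g)b(h)$ with $\pi(g)b(h)\in E_m$, by the invariance of $E_m$. So $\operatorname{pr}\circ\,b$ induces a map $\bar b:X\to U$. Since $\pi(g)$ is an isometry of $E_m$, Lemma~\ref{lem:cocycle}(b) shows that $h$ can be chosen so that the $E_m$-component of $b(gh)$ has norm at most $D_m$. Thus each $x\in X$ has a representative $g_x$ with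
\begin{equation}\label{eq:rep}
\|b(g_x)-\bar b(x)\|\le D_m ,
\end{equation}
and we take $g_{x_0}=1$. By \eqref{eq:rep} and Lemma~\ref{lem:cocycle}(a), $\bar b^{-1}$ of a bounded set is finite.

The group $\Gamma^0=\operatorname{pr}(\log\Lambda_{m+1})$ is a finitely generated subgroup that spans $U_{m+1}$. It need not be invariant under the representatives chosen at later stages, so we pass to $\Gamma_{m+1}=\bigcap_{g\in G}\pi(g)\Gamma^0$. As $G$ acts on $U_{m+1}$ through a finite group, the intersection is finite. Each $\pi(g)\Gamma^0$ is finitely generated and spans $U_{m+1}$, so it contains $k\Gamma^0$ for some $k\ge1$. Hence $\Gamma_{m+1}\subset\Gamma^0$ still spans $U_{m+1}$: it is a $G$-invariant lattice in $U$. Let $\Pi=\{\sum_it_i\gamma_i:0\le t_i<1\}$ for a basis $(\gamma_i)$ of $\Gamma_{m+1}$, and $\rho_m=\sup_{u\in\Pi}\|u\|$. The translates $\gamma+\Pi$, $\gamma\in\Gamma_{m+1}$, partition $U$, so the finite sets $X_\gamma=\bar b^{-1}(\gamma+\Pi)$ partition $X$.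

All $X_\gamma$ have the same cardinality. Indeed, given $\gamma$, choose $\lambda\in\Lambda_{m+1}$ with $\operatorname{pr}\log\lambda=\gamma$. For $g\in L_{m+1}$ we have $b(\lambda g)=\log\lambda+b(g)$, since $\lambda$ fixes $E_{m+1}$ pointwise. So $\bar b(\lambda x)=\gamma+\bar b(x)$, and the bijection $x\mapsto\lambda x$ of $X$ maps $X_0$ onto $X_\gamma$. The common cardinality $q$ is at least $1$ because $x_0\in X_0$. Put $T_{m+1}=\mathbb Z/q$ and choose a bijection
\[
\Theta:X\to\Gamma_{m+1}\oplus T_{m+1},\qquad\Theta(X_\gamma)=\{\gamma\}\times T_{m+1},\qquad\Theta(x_0)=0 .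
\]
Its $\Gamma$-component satisfies $\|\Theta^\Gamma(x)-\bar b(x)\|\le\rho_m$, so by \eqref{eq:rep},
\begin{equation}\label{eq:theta}
\|\Theta^\Gamma(x)-b(g_x)\|\le\rho_m+D_m .
\end{equation}

\subsection*{Step 4: the map}

Let $A_n=\bigoplus_{1\le i\le n}(\Gamma_i\oplus T_i)$ and $A=\bigcup_nA_n$, a countable abelian group. For $a\in A_n$ let $a^\Gamma$ be its component in $\bigoplus_{i\le n}\Gamma_i$, a lattice in $E_n$. Since $\bigoplus_{i\le n}T_i$ is finite,
\begin{equation}\label{eq:finiteA}
\{a\in A_n:\|a^\Gamma\|\le R\}\ \text{ is finite for all } n \text{ and } R .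
\end{equation}
The group $G$ acts on $A$ by automorphisms that preserve each $A_n$, through $\pi$ on $\Gamma_i$ and trivially on $T_i$; we denote this action by $\pi$ too. Define $\Phi_0(1)=0$ and
\[
\Phi_{m+1}(g_xh)=\Theta(x)+\pi(g_x)\Phi_m(h)\qquad(x\in L_{m+1}/L_m,\ h\in L_m).
\]
By induction $\Phi_m:L_m\to A_m$ is a bijection: $(x,h)\mapsto g_xh$ is a bijection onto $L_{m+1}$, the map $\Theta$ is a bijection onto the new summand, and for each $x$ the map $\pi(g_x)\Phi_m$ is a bijection onto $A_m$. Also $\Phi_{m+1}$ extends $\Phi_m$, since $g_{x_0}=1$ and $\Theta(x_0)=0$. So $\Phi=\bigcup_m\Phi_m:G\to A$ is a bijection. A step $x\mapsto xs$ with $s\in L_n$ stays in a left coset of $L_n$, so we need to know $\Phi$ on each such coset, and on $L_n$ itself.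

\begin{lemma}\label{lem:Phi}
\begin{enumerate}
\item[(a)] For each left coset $\xi$ of $L_n$ in $G$ there are $y\in\xi$ and $a_0\in A$ with $\Phi(yh)=a_0+\pi(y)\Phi(h)$ for all $h\in L_n$. Two elements $x,x'\in G$ lie in the same left coset of $L_n$ if and only if $\Phi(x')-\Phi(x)\in A_n$.
\item[(b)] There is $C_n$ with $\|\Phi(h)^\Gamma-b(h)\|\le C_n$ for all $h\in L_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each coset $\xi$ lies in some $L_m$ with $m\ge n$, and we use induction on $m$. For $m=n$ take $y=1$ and $a_0=0$. If $\xi\subset L_{m+1}$, then $\xi\subset g_xL_m$ for some $x$, and $\xi'=g_x^{-1}\xi\subset L_m$ is a left coset of $L_n$. If $(y,a_0)$ works for $\xi'$, then for $h\in L_n$ we have $yh\in L_m$ and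
\[
\Phi(g_xyh)=\Theta(x)+\pi(g_x)\Phi(yh)=\Theta(x)+\pi(g_x)a_0+\pi(g_xy)\Phi(h),
\]
so $(g_xy,\ \Theta(x)+\pi(g_x)a_0)$ works for $\xi$. In particular $\Phi(\xi)=a_0+A_n$ is a full coset of $A_n$, and since $\Phi$ is injective, distinct cosets have distinct images.

(b) Subtracting $b(g_xh)=b(g_x)+\pi(g_x)b(h)$ from the definition gives
\[
\Phi(g_xh)^\Gamma-b(g_xh)=\bigl[\Theta^\Gamma(x)-b(g_x)\bigr]+\pi(g_x)\bigl[\Phi(h)^\Gamma-b(h)\bigr].
\]
By \eqref{eq:theta}, $C_0=0$ and $C_{m+1}=C_m+\rho_m+D_m$ work.
\end{proof}

The constants $C_n$ may tend to infinity. This does no harm, because by Lemma~\ref{lem:sigma} we test one step at a time.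

\begin{proof}[Proof that \textup{(iii)} implies \textup{(i)}]
Let $x,x'$ lie in the same left coset of $L_n$, and write $x=yh$, $x'=yh'$ with $y$ as in Lemma~\ref{lem:Phi}(a) and $h,h'\in L_n$. Put $s=x^{-1}x'=h^{-1}h'\in L_n$ and $a=\Phi(x')-\Phi(x)=\pi(y)(\Phi(h')-\Phi(h))\in A_n$. Then $\|a^\Gamma\|=\|\Phi(h')^\Gamma-\Phi(h)^\Gamma\|$ and $\|b(s)\|=\|b(h')-b(h)\|$, so Lemma~\ref{lem:Phi}(b) gives
\begin{equation}\label{eq:final}
\bigl|\,\|a^\Gamma\|-\|b(s)\|\,\bigr|\le2C_n .
\end{equation}
Fix $s\in L_n$. For every $x\in G$, the elements $x$ and $xs$ lie in the same left coset of $L_n$, so each $a\in\Sigma_\Phi(s)$ lies in $A_n$ and has $\|a^\Gamma\|\le\|b(s)\|+2C_n$. By \eqref{eq:finiteA}, $\Sigma_\Phi(s)$ is finite. Now fix $a\in A_n$. An element of $\Sigma_{\Phi^{-1}}(a)$ has the form $s=x^{-1}x'$ with $\Phi(x')-\Phi(x)=a$. By Lemma~\ref{lem:Phi}(a), $x$ and $x'$ lie in the same left coset of $L_n$, so $s\in L_n$ and $\|b(s)\|\le\|a^\Gamma\|+2C_n$ by \eqref{eq:final}. By Lemma~\ref{lem:cocycle}(a), $\Sigma_{\Phi^{-1}}(a)$ is finite. By Lemma~\ref{lem:sigma}, $\Phi$ and $\Phi^{-1}$ are bornologous. So $\Phi$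 is a bijective coarse equivalence from $G$ to the abelian group $A$, and the proof of Theorem~\ref{thm:char} is complete.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHZ}
T. Banakh, J. Higes, I. Zarichinyy,
\emph{The coarse classification of countable abelian groups},
arXiv:0807.1141 (2008).

\bibitem{Rag}
Raghunathan,
\emph{Discrete Subgroups of Lie Groups}.

\bibitem{Seg}
Segal,
\emph{Polycyclic Groups}.

\end{thebibliography}
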